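\title{The smallest radius of convergence of $q$-deformed real numbers}

\begin{abstract}
Every real number $x>0$ has a $q$-deformation $[x]_q$, a power series in $q$ with integer coefficients built from the continued fraction of $x$. We consider the conjecture that its radius of convergence $R(x)$ is at least $R(\varphi)=\frac{3-\sqrt5}{2}$, where $\varphi$ is the golden ratio, with equality only for $x$ that are $\mathrm{PSL}(2,\mathbb Z)$-equivalent to $\varphi$. We prove the inequality and disprove the equality clause: $R(x)=R(\varphi)$ holds on a dense $G_\delta$ set of irrationals, namely for all $x$ whose continued fraction contains sufficiently long runs of $1$'s. We also show that $-R(\varphi)$ is the only possible singular point on the critical circle, and that the inequality is strict when $x$ is rational or has runs of $1$'s of bounded length.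
\end{abstract}

\section{The conjecture and the results}

\subsection{$q$-deformed numbers}

For an integer $n\ge0$ put $[n]_q=\frac{1-q^n}{1-q}=1+q+\dots+q^{n-1}$. We write $[a_1;a_2,a_3,\dots]$ for the regular continued fraction $a_1+1/(a_2+1/(a_3+\cdots))$ with integer partial quotients $a_1\ge0$ and $a_i\ge1$ for $i\ge2$. A positive rational has exactly two finite expansions, one ending in $a_n-1,\,1$ where the other ends in $a_n$, so it has exactly one expansion of even length, $x=[a_1;a_2,\dots,a_{2m}]$. Its $q$-deformation \cite{MGO} is the rational function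
\begin{equation}\label{eq:def}
[x]_q=[a_1]_q+\cfrac{q^{a_1}}{[a_2]_{q^{-1}}+\cfrac{q^{-a_2}}{[a_3]_q+\cfrac{q^{a_3}}{\ddots\ +\cfrac{q^{a_{2m-1}}}{[a_{2m}]_{q^{-1}}}}}},
\end{equation}
in which odd levels use $q$ and even levels use $q^{-1}$. Every level is positive for real $q>0$, so no division by the zero function occurs, and $q=1$ gives back $x$. We regard $[x]_q$ as its expansion at $q=0$. If $x>0$ is irrational and $x_1,x_2,\dots$ are rationals converging to $x$, then each coefficient of $[x_n]_q$ is constant for large $n$, with a value that does not depend on the sequence; these values are the coefficients of $[x]_q$. This stabilization is known, and Proposition~\ref{prop:equiv} contains a short proof. For all $x>0$ the result is a power series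
\[
[x]_q=\sum_{k\ge0}c_k(x)\,q^k,\qquad c_k(x)\in\mathbb Z .
\]
Let $R(x)$ be its radius of convergence in the complex variable $q$. Since $1/R(x)=\limsup_k|c_k(x)|^{1/k}$, it measures the exponential growth of the integers $c_k(x)$.

For a positive integer $n=[n-1;1]$, formula \eqref{eq:def} gives the polynomial $[n]_q$, so $R(n)=\infty$. For $\frac12=[0;2]$ and $\frac35=[0;1,1,2]$ it gives
\[
\Bigl[\frac12\Bigr]_q=\frac{q}{1+q},\qquad \Bigl[\frac35\Bigr]_q=\frac{q\,(1+q+q^2)}{1+2q+q^2+q^3}.
\]
Thus $R(\frac12)=1$, while $R(\frac35)<\frac35$: the last denominator equals $\frac18$ at $q=-\frac12$ and $-\frac{7}{125}$ at $q=-\frac35$, and the numerator has no zero in between. Partial quotients equal to $1$ have produced a pole on the negative axis well inside the unit disk. The extreme case is the golden ratio $\varphi=\frac{1+\sqrt5}{2}=[1;1,1,\dots]$, for which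
\begin{equation}\label{eq:golden}
[\varphi]_q=\frac{q^2+q-1+\sqrt{(q^2+3q+1)(q^2-q+1)}}{2q}=1+q^2-q^3+2q^4-4q^5+\cdots .
\end{equation}
The zero of the radicand nearest to the origin is $-\rho$, where
\[
\rho=\frac{3-\sqrt5}{2}=\varphi^{-2},
\]
and $R(\varphi)=\rho$; both facts are derived in Section~\ref{sec:parity}. Two reals $x,y$ are \emph{$\mathrm{PSL}(2,\mathbb Z)$-equivalent} if $y=\frac{ax+b}{cx+d}$ for integers $a,b,c,d$ with $ad-bc=1$. The following statement is posed in \cite{MGO}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every real $x>0$ one has $R(x)\ge R(\varphi)$, and equality holds only for $x$ that are $\mathrm{PSL}(2,\mathbb Z)$-equivalent to $\varphi$.}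
\medskip

The equality clause is a natural guess. If $x'$ is a tail of the continued fraction of $x$ starting at an odd level, then $[x]_q$ is a M\"obius transform of $[x']_q$ with coefficients in $\mathbb Z[q]$ (Proposition~\ref{prop:equiv}). A branch point such as $-\rho$ is therefore a feature of the tail, and one expects any tail other than $1,1,1,\dots$ to push the singularities outward. What this overlooks is that $R(x)$ is a $\limsup$. During a long run of $1$'s the coefficients $c_k(x)$ coincide with those of a number equivalent to $\varphi$, and rare but very long runs are enough to keep the radius at $\rho$.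

\subsection{Results}

The first half of the conjecture is true.

\begin{theorem}\label{thm:lower}
For every real $x>0$ we have $R(x)\ge\rho$. Moreover $|[x]_q|\le\varphi$ for $|q|<\rho$, and $|c_k(x)|\le\varphi^{2k+1}$ for all $k$.
\end{theorem}

To an irrational $x=[a_1;a_2,\dots]>0$ we attach the infinite word
\[
\omega(x)=T^{a_1}L^{a_2}T^{a_3}L^{a_4}\cdots
\]
in two letters $T,L$. The length of a finite word $V$ is $|V|$. A word is \emph{alternating} if it contains neither $TT$ nor $LL$. Let $\mathcal E$ be the set of irrationals $x>0$ such that, for every $j\ge1$, the word $\omega(x)$ has a prefix $VA$ with $V$ nonempty, $A$ alternating and $|A|\ge j|V|$. Equivalently, $\omega(x)$ has prefixes $V_jA_j$ $(j=1,2,\dots)$ with $|V_j|\ge1$, $A_j$ alternating and $|A_j|/|V_j|\to\infty$. A run $a_{i+1}=\dots=a_{i+n}=1$ contributes an alternating word of length $n$ after a prefix of length $a_1+\dots+a_i$, so $x\in\mathcal E$ as soon as there are runs of $1$'s that are arbitrarily long compared with the sum of all earlier partial quotients.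

\begin{theorem}\label{thm:equal}
\begin{enumerate}
\item[(i)] If $x\in\mathcal E$, then $R(x)=\rho=R(\varphi)$.
\item[(ii)] The number $x_0=[a_1;a_2,\dots]$ with $a_i=2$ for $i\in\{2!,3!,4!,\dots\}$ and $a_i=1$ otherwise belongs to $\mathcal E$ and is not $\mathrm{PSL}(2,\mathbb Z)$-equivalent to $\varphi$.
\item[(iii)] The set $\mathcal E$ is a dense $G_\delta$ in the positive irrationals, and it contains uncountably many numbers that are not $\mathrm{PSL}(2,\mathbb Z)$-equivalent to $\varphi$.
\end{enumerate}
Hence the conjecture is false.
\end{theorem}

The third theorem describes what happens on the circle $|q|=\rho$. A point $q_0$ of this circle is \emph{regular} for $[x]_q$ if some holomorphic function on an open disk centered at $q_0$ agrees with $[x]_q$ on the part of the disk where $|q|<\rho$; otherwise $q_0$ is \emph{singular}.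

\begin{theorem}\label{thm:fine}
\begin{enumerate}
\item[(a)] There is an open connected set $\Omega\supset\{|q|\le\rho\}\setminus\{-\rho\}$ such that, for every real $x>0$, the series $[x]_q$ extends holomorphically to $\Omega$ with modulus at most $2$. So $R(x)=\rho$ if and only if $-\rho$ is a singular point of $[x]_q$.
\item[(b)] If $x>0$ is rational, then $R(x)>\rho$.
\item[(c)] For every $N$ there is $\varepsilon_N>0$ such that $R(x)\ge\rho+\varepsilon_N$ for every irrational $x>0$ whose runs of consecutive partial quotients equal to $1$ all have length at most $N$.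
\item[(d)] Every $x>0$ that is $\mathrm{PSL}(2,\mathbb Z)$-equivalent to $\varphi$ has $R(x)=\rho$.
\end{enumerate}
\end{theorem}

Theorems~\ref{thm:equal} and~\ref{thm:fine} leave a gap: we do not settle the case of irrational $x$ with unbounded runs of $1$'s that do not belong to $\mathcal E$.

Two ideas carry the proofs. The letters $T,L$ act as M\"obius maps depending on $q$, and $[x]_q$ is the image of the point $1$ under a long product of them (Section~\ref{sec:words}). All lower bounds for $R(x)$ come from disks that these maps send into themselves (Sections~\ref{sec:disk} and~\ref{sec:circle}). The upper bound $R(x)\le\rho$ comes from a parity obstruction: the square of a holomorphic function cannot have exactly one zero in a disk, and this persists under small perturbations (Section~\ref{sec:parity}). Section~\ref{sec:generic} shows that $\mathcal E$ is large.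

\section{Words in two M\"obius maps}\label{sec:words}

Put
\[
T_q=\begin{pmatrix}q&1\\0&1\end{pmatrix},\qquad L_q=\begin{pmatrix}q&0\\q&1\end{pmatrix},\qquad T_q(z)=1+qz,\qquad L_q(z)=\frac{qz}{1+qz}.
\]
A matrix with rows $(a,b)$ and $(c,d)$ acts by $z\mapsto\frac{az+b}{cz+d}$, and products of matrices act as compositions. For a finite word $V$ in $T,L$ let $V_q$ be the corresponding product; then $\det V_q=q^{|V|}$. Without a subscript, $V(\cdot)$ denotes the map at $q=1$, where $T(x)=x+1$ and $L(x)=x/(x+1)$.

\begin{lemma}\label{lem:rational}
The map $V\mapsto V(1)$ is a bijection from finite words onto the positive rationals, and $[V(1)]_q=V_q(1)$.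
\end{lemma}

\begin{proof}
Iterating $T_q$ gives $T_q^a(z)=[a]_q+q^az$. Since $1/L_q(z)=1+q^{-1}/z$, the map $L_q$ acts on reciprocals as $T_{q^{-1}}$, so $L_q^a(z)=1/([a]_{q^{-1}}+q^{-a}/z)$. These are the odd and even levels of \eqref{eq:def}, and the last level is $L_q^{a_{2m}}(\infty)=1/[a_{2m}]_{q^{-1}}$. As $L_q(\infty)=1$, formula \eqref{eq:def} reads
\[
[x]_q=T_q^{a_1}L_q^{a_2}\cdots T_q^{a_{2m-1}}L_q^{a_{2m}}(\infty)=V_q(1),\qquad\text{where } VL=T^{a_1}L^{a_2}\cdots T^{a_{2m-1}}L^{a_{2m}} ,
\]
and $q=1$ gives $x=V(1)$. For every word $V$, the word $VL$ ends in $L$ and so has exactly one expression $T^{a_1}L^{a_2}\cdots L^{a_{2m}}$ with $a_1\ge0$ and the other $a_i\ge1$. Thus words correspond bijectively to expansions of even length, that is, to positive rationals.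
\end{proof}

For instance, $\frac35=[0;1,1,2]$ has $VL=LTLL$ and $V=LTL$.

The maps $V_q$ will be used in two ways: on formal power series, with $q$ an indeterminate, and on the Riemann sphere, with $q\ne0$ a complex number. On power series every letter gains one order of agreement.

\begin{lemma}\label{lem:formal}
Let $V$ be a word, $V_q=\begin{pmatrix}a&b\\c&d\end{pmatrix}$, and $z,w\in\mathbb Z[[q]]$. Then $cz+d$ has constant term $1$, so $V_q(z)\in\mathbb Z[[q]]$. If $z\equiv w\pmod{q^k}$ with $k\ge0$, then $V_q(z)\equiv V_q(w)\pmod{q^{k+|V|}}$.
\end{lemma}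

\begin{proof}
On column vectors, $T_q$ sends $(X,Y)$ to $(qX+Y,\,Y)$ and $L_q$ sends it to $(qX,\,qX+Y)$; both keep the constant term of the second entry. Starting from $(z,1)$ we end at $(az+b,\,cz+d)$, and a series with constant term $1$ is a unit of $\mathbb Z[[q]]$. The congruence follows letter by letter from
\[
T_q(z)-T_q(w)=q(z-w),\qquad L_q(z)-L_q(w)=\frac{q(z-w)}{(1+qz)(1+qw)}.\qedhere
\]
\end{proof}

The next lemma converts a bound on an orbit in the sphere into the absence of a pole.

\begin{lemma}\label{lem:pole}
Let $x=V(1)$. The rational function $[x]_q$ has no pole at $0$. If $q_0\ne0$ and the point $V_{q_0}(1)$ of the Riemann sphere is finite, then $[x]_q$ has no pole at $q_0$, and its value there is $V_{q_0}(1)$.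
\end{lemma}

\begin{proof}
Let $(\mathcal N,\mathcal M)$ be the image of the column $(1,1)$ under $V_q$, so that $\mathcal N,\mathcal M\in\mathbb Z[q]$ and $[x]_q=\mathcal N/\mathcal M$. By Lemma~\ref{lem:formal}, $\mathcal M(0)=1$. For $q_0\neq0$ the matrix $V_{q_0}$ is invertible, so $\mathcal N(q_0)$ and $\mathcal M(q_0)$ are not both zero, and $V_{q_0}(1)=\mathcal N(q_0)/\mathcal M(q_0)$ is finite exactly when $\mathcal M(q_0)\ne0$.
\end{proof}

To pass to irrational numbers we need the real intervals $I(V)=V((0,\infty))$. Since $T$ and $L$ map $(0,\infty)$ into itself, $I(VW)\subset I(V)$.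

\begin{lemma}\label{lem:cyl}
Let $x>0$ be irrational.
\begin{enumerate}
\item[(i)] $x\in I(V)$ if and only if $V$ is a prefix of $\omega(x)$. In that case $x=V(x')$ with $x'>0$ irrational and $\omega(x)=V\omega(x')$.
\item[(ii)] Each $I(V)$ is a nonempty open interval, and the intervals $I(V)$ with $V$ a prefix of $\omega(x)$ shrink to $x$ as $|V|\to\infty$. In particular $V(1)\to x$ along these prefixes.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Take one letter first; $I(T)=(1,\infty)$ and $I(L)=(0,1)$. If $x>1$, then $a_1\ge1$, the word starts with $T$, and $T^{-1}(x)=x-1=[a_1-1;a_2,\dots]$. If $x<1$, then $a_1=0$, the word starts with $L$, and $x'=L^{-1}(x)$ satisfies $1/x'=1/x-1$; hence $x'=[0;a_2-1,a_3,\dots]$ if $a_2\ge2$ and $x'=[a_3;a_4,\dots]$ if $a_2=1$. In all cases the word of the preimage is $\omega(x)$ without its first letter. For a letter $X$ and a word $W$ we have $x\in I(XW)$ if and only if $x\in I(X)$ and $X^{-1}(x)\in I(W)$, and induction on $|V|$ finishes the proof.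

(ii) At $q=1$ the matrix of $V$ has nonnegative integer entries $a,b,c,d$ with $ad-bc=1$ and $d\ge1$. The map $V$ is increasing on $(0,\infty)$, so $I(V)=(b/d,\,a/c)$, with $a/c=\infty$ if $c=0$. If $c\ge1$, the length is $1/(cd)\le1/(c+d-1)$, because $(c-1)(d-1)\ge0$. Appending $T$ or $L$ replaces $(c,d)$ by $(c,c+d)$ or $(c+d,d)$. The word $\omega(x)$ contains an $L$; from its first $L$ on we have $c,d\ge1$, and $c+d$ grows with every letter. So the lengths tend to $0$, and the intervals contain both $x$, by (i), and $V(1)$.
\end{proof}

\begin{proposition}\label{prop:equiv}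
For irrational $x>0$ the coefficients of $[x_n]_q$ stabilize along every sequence of rationals $x_n\to x$, to values independent of the sequence. For every word $V$:
\begin{enumerate}
\item[(i)] $[V(x')]_q=V_q([x']_q)$ for all real $x'>0$;
\item[(ii)] $[x]_q\equiv[y]_q\pmod{q^{|V|}}$ for all real $x,y\in I(V)$.
\end{enumerate}
\end{proposition}

\begin{proof}
If $x'=W(1)$ is rational, then $[V(x')]_q=V_qW_q(1)=V_q([x']_q)$ by Lemma~\ref{lem:rational}. By Lemma~\ref{lem:formal} with $k=0$, every rational $x\in I(V)$ therefore satisfies
\begin{equation}\label{eq:cong}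
[x]_q\equiv V_q(1)\pmod{q^{|V|}}.
\end{equation}
Let $x$ be irrational, $x_n\to x$ rational, and $V$ a prefix of $\omega(x)$. Since $I(V)$ is open and contains $x$, it contains $x_n$ for large $n$, so $[x_n]_q\equiv V_q(1)\pmod{q^{|V|}}$. As $|V|$ is arbitrary, the coefficients stabilize to values that depend only on $x$, and \eqref{eq:cong} holds for irrational $x\in I(V)$ too. This gives (ii). For (i) with $x'$ irrational, take rationals $x'_n\to x'$. Then $V(x'_n)\to V(x')$, which is irrational, so $[V(x'_n)]_q=V_q([x'_n]_q)$ stabilizes to $[V(x')]_q$; by Lemma~\ref{lem:formal} it also stabilizes to $V_q([x']_q)$.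
\end{proof}

\section{An invariant disk}\label{sec:disk}

By Lemma~\ref{lem:pole}, a rational $x=V(1)$ has no pole at $q$ if the orbit of $1$ under the letters of $V$ stays bounded. The simplest way to bound all orbits at once is to find a disk $\{|z|\le s\}$ that both $T_q$ and $L_q$ preserve for all $|q|\le r$. Testing $T_r$ at $z=s$ gives the condition $1+rs\le s$. The pole of $L_r$ must lie outside the disk, so $rs<1$, and testing $L_r$ at $z=-s$ gives $\frac{rs}{1-rs}\le s$. Together these say
\[
r\le\min\Bigl(1-\frac1s,\ \frac1{1+s}\Bigr).
\]
The first term increases and the second decreases in $s$, and they agree when $s^2-1=s$. So the best choice is $s=\varphi$, with $r=1/(1+\varphi)=\rho$. From now on $D=\{|z|\le\varphi\}$.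

\begin{lemma}\label{lem:disk}
If $|q|\le\rho$, then $T_q$ and $L_q$ map $D$ into $D$ and $\operatorname{int}D$ into $\operatorname{int}D$.
\end{lemma}

\begin{proof}
For $z\in D$ put $w=qz$; then $|w|\le\rho\varphi=1/\varphi<1$. Since $1+1/\varphi=\varphi$ and $1/(\varphi-1)=\varphi$,
\begin{equation}\label{eq:disk}
|T_q(z)|=|1+w|\le1+\frac1\varphi=\varphi,\qquad |L_q(z)|=\frac{|w|}{|1+w|}\le\frac{1/\varphi}{1-1/\varphi}=\varphi .
\end{equation}
If $|z|<\varphi$, then $|w|<1/\varphi$ and both inequalities are strict.
\end{proof}

Uniform bounds pass from rationals to irrationals through the coefficients.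

\begin{lemma}\label{lem:limit}
Let $x>0$ be irrational and let $x_n\to x$ be rationals such that each $[x_n]_q$ is holomorphic with modulus at most $C$ on $|q|<r$. Then $|c_k(x)|\le Cr^{-k}$ for all $k$, $R(x)\ge r$, and $[x_n]_q\to[x]_q$ locally uniformly on $|q|<r$, so that $|[x]_q|\le C$ there.
\end{lemma}

\begin{proof}
Cauchy's estimate on circles of radius $r'<r$, with $r'\to r$, gives $|c_k(x_n)|\le Cr^{-k}$. Since $c_k(x)=c_k(x_n)$ for large $n$, the same bound holds for $c_k(x)$, and $R(x)\ge r$. If $[x_n]_q\equiv[x]_q\pmod{q^{K}}$, then $|[x_n]_q-[x]_q|\le2C\sum_{k\ge K}(r'/r)^k$ on $|q|\le r'<r$, and $K$ can be taken arbitrarily large for large $n$.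
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:lower} and~\ref{thm:fine}(b)]
Let $x=V(1)$ be rational. Since $1\in\operatorname{int}D$, Lemma~\ref{lem:disk} gives $|V_q(1)|<\varphi$ for $0<|q|\le\rho$. By Lemma~\ref{lem:pole}, $[x]_q$ has no pole in the closed disk $|q|\le\rho$, and its modulus there is at most $\varphi$ (at $q=0$ by continuity). A rational function has finitely many poles, so $R(x)>\rho$, which is Theorem~\ref{thm:fine}(b). Cauchy's estimate gives $|c_k(x)|\le\varphi\rho^{-k}=\varphi^{2k+1}$. For irrational $x$ apply Lemma~\ref{lem:limit} with $C=\varphi$ and $r=\rho$.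
\end{proof}

The hypothesis $x>0$ enters through the coding of Section~\ref{sec:words}: only $T_q$ and $L_q$ occur, never their inverses.

\section{A parity obstruction at $-\rho$}\label{sec:parity}

\subsection{The golden ratio}

Let $\theta=[\varphi]_q$. Here $\omega(\varphi)=TLTL\cdots$ and $\varphi=TL(\varphi)$, so Proposition~\ref{prop:equiv}(i) gives $\theta=1+q^2\theta/(1+q\theta)$. Clearing the denominator,
\begin{equation}\label{eq:quad}
q\theta^2-\beta\theta-1=0,\qquad\beta=q^2+q-1 .
\end{equation}
The discriminant is
\[
\Delta=\beta^2+4q=q^4+2q^3-q^2+2q+1=(q^2+3q+1)(q^2-q+1),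
\]
with four simple zeros $-\rho$, $-1/\rho$, $e^{\pm i\pi/3}$; only $-\rho$ lies in the open unit disk. Completing the square in \eqref{eq:quad} gives $(2q\theta-\beta)^2=\Delta$. As $2q\theta-\beta$ has constant term $1$, this is the closed formula in \eqref{eq:golden}, and comparing coefficients in $\theta=1+(q+q^2)\theta-q\theta^2$ gives the first terms of the series.

Suppose $R(\varphi)>\rho$. Then $(2q\theta-\beta)^2=\Delta$ is an identity of holomorphic functions near $-\rho$. The left side vanishes to even order at every point and the right side has a simple zero at $-\rho$, which is absurd. With Theorem~\ref{thm:lower} we get $R(\varphi)=\rho$.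

\subsection{A long alternating beginning}\label{sub:begin}

The parity argument survives perturbation. We recall Rouch\'e's theorem: if $F$ and $H$ are holomorphic near a closed disk and $|H|<|F|$ on its boundary, then $F$ and $F+H$ have the same number of zeros inside, counted with multiplicity.

The following data will serve for the rest of this section. Let $x>0$ and $f=[x]_q$, and suppose $R(x)>\rho$. Choose $\sigma$ and $C\ge1$ with
\begin{equation}\label{eq:data}
\rho<\sigma<\min(1,R(x)),\qquad|f|\le C\ \text{ on }|q|\le\sigma .
\end{equation}
Choose $r$ with $0<r\le\rho/2$ and $\rho+r<\sigma$, let $\Gamma$ be the circle $|q+\rho|=r$, and put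
\[
m=\min_\Gamma|\Delta|,\qquad\kappa=\frac{\rho+r}{\sigma}<1 .
\]
On the closed disk bounded by $\Gamma$ we have $\rho/2\le|q|\le\rho+r<1$. So this disk avoids $0$, the only zero of $\Delta$ in it is the simple zero $-\rho$ at its center, and $m>0$.

Consider the simplest case: $\omega(x)$ begins with the first $n$ letters of $TLTL\cdots$. Then $f\equiv\theta\pmod{q^n}$ by Proposition~\ref{prop:equiv}(ii), so $f$ almost solves \eqref{eq:quad}: the function $g=qf^2-\beta f-1$ vanishes at $0$ to order at least $n$. On $|q|\le\sigma$ we have $|\beta|\le3$ and $|g|\le C^2+3C+1$. The maximum principle for $g/q^n$ gives $|g|\le(C^2+3C+1)\kappa^n$ on $\Gamma$. Completing the square now yields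
\[
(2qf-\beta)^2=\Delta+4qg .
\]
If $4(C^2+3C+1)\kappa^n<m$, Rouch\'e's theorem says that the right side has exactly one zero inside $\Gamma$, while the left side has an even number. So \eqref{eq:data} is impossible once $n$ exceeds a threshold that depends only on $\sigma$, $r$ and $C$.

For a single $x\ne\varphi$ this proves nothing yet: the initial run has a fixed length, and the threshold depends on $x$. We must use the long runs that occur deeper in $\omega(x)$, after a prefix $V$. The obvious move is to replace $x$ by its tail $x'=V^{-1}(x)$. But if $V_q$ has rows $(a,b)$ and $(c,d)$, then $[x']_q=(df-b)/(a-cf)$, and nothing prevents the denominator from being small, or zero, in $|q|\le\sigma$. The remedy is to keep $f$ and transport the equation instead: substitute $(dz-b)/(a-cz)$ into \eqref{eq:quad} and clear the denominator. The coefficients are then polynomials with crude upper bounds, and the one quantity that needs a lower bound, the discriminant, is known exactly.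

\subsection{The equation after a prefix}

Let $F(X,Y)=qX^2-\beta XY-Y^2$ be the homogeneous form of \eqref{eq:quad}.

\begin{lemma}\label{lem:G}
Let $V$ be a word of length $p$, $V_q=\begin{pmatrix}a&b\\c&d\end{pmatrix}$, and
\[
G(z)=F(dz-b,\,a-cz)=\lambda z^2+\mu z+\nu,\qquad\lambda,\mu,\nu\in\mathbb Z[q].
\]
Then: \emph{(i)} $G(h)=0$ for $h=[V(\varphi)]_q$; \emph{(ii)} $\mu^2-4\lambda\nu=q^{2p}\Delta$; \emph{(iii)} $|\lambda|,|\nu|\le5\cdot4^p$ and $|\mu|\le10\cdot4^p$ for $|q|\le1$.
\end{lemma}

\begin{proof}
(i) By Proposition~\ref{prop:equiv}(i), $h=\frac{a\theta+b}{c\theta+d}$, and $c\theta+d$ is a unit by Lemma~\ref{lem:formal}. Since $ad-bc=q^p$,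
\[
dh-b=\frac{q^p\theta}{c\theta+d},\qquad a-ch=\frac{q^p}{c\theta+d},
\]
so $G(h)=q^{2p}(c\theta+d)^{-2}F(\theta,1)=0$.

(ii) The discriminant of a binary quadratic form with symmetric matrix $S$ is $-4\det S$. A linear substitution $M$ replaces $S$ by $M^{\mathsf T}SM$ and multiplies the discriminant by $(\det M)^2$. The form $F$ has discriminant $\beta^2+4q=\Delta$, and $\lambda z^2+\mu zw+\nu w^2$ arises from it by $(X,Y)=(dz-bw,\,-cz+aw)$, of determinant $ad-bc=q^p$.

(iii) Expanding,
\[
\lambda=qd^2+\beta cd-c^2,\qquad\mu=-2qbd-\beta(ad+bc)+2ac,\qquad\nu=qb^2+\beta ab-a^2 .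
\]
The norm of a matrix given by the largest sum of moduli in a row is submultiplicative, and for $|q|\le1$ it is at most $2$ for $T_q$ and $L_q$. Hence $|a|,|b|,|c|,|d|\le2^p$. With $|\beta|\le3$ we get the factors $1+3+1=5$ for $\lambda,\nu$ and $2+6+2=10$ for $\mu$.
\end{proof}

For example, $V=T$ gives $G(z)=q(z-1)^2-q\beta(z-1)-q^2$, which vanishes at $h=1+q\theta$ and has discriminant $q^2\beta^2+4q^3=q^2\Delta$. In general, (ii) gives for every $z$ the identity
\begin{equation}\label{eq:square}
(2\lambda z+\mu)^2=q^{2p}\Delta+4\lambda\,G(z).
\end{equation}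
The exact case $G=0$ settles the class of $\varphi$. We use Serret's theorem \cite[Thm.~175]{HW}: two irrationals are related by an integer M\"obius transformation of determinant $\pm1$ if and only if their continued fractions have a common tail.

\begin{proof}[Proof of Theorem~\ref{thm:fine}(d)]
Let $x>0$ be equivalent to $\varphi$. It is irrational, and by Serret's theorem its partial quotients are eventually $1$. So $\omega(x)$ is eventually alternating, and cutting it before a late $T$ gives $\omega(x)=V\omega(\varphi)$. By Lemma~\ref{lem:cyl}, $x=V(\varphi)$. With $h=[x]_q$, identity \eqref{eq:square} reads $(2\lambda h+\mu)^2=q^{2p}\Delta$. If $R(x)>\rho$, the square of a function holomorphic near $-\rho$ would have a simple zero there. So $R(x)\le\rho$, and Theorem~\ref{thm:lower} gives equality.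
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equal}(i)]
Let $x\in\mathcal E$ and $f=[x]_q$. By Theorem~\ref{thm:lower} it suffices to exclude $R(x)>\rho$. Assume it, and fix $\sigma,C,r,\Gamma,m,\kappa$ as in Section~\ref{sub:begin}; they depend on $x$ only.

\emph{Choice of the prefix.} We claim that $\omega(x)$ has prefixes $VA$ with $p=|V|\ge1$, with $A$ a prefix of $TLTL\cdots$ of length $n$, and with $n/p$ as large as we like. Take $j\ge2$ and a prefix $VA$ as in the definition of $\mathcal E$. If $A$ starts with $T$, there is nothing to do. If it starts with $L$, move this letter to the end of $V$. As $|V|\ge1$, the new lengths satisfy $p=|V|+1\le2|V|$ and $n=|A|-1\ge(j-1)|V|$, so $n/p\ge(j-1)/2$.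

\emph{The defect vanishes to high order.} Fix such a prefix, let $G$ be as in Lemma~\ref{lem:G}, and let $y=V(\varphi)$, $h=[y]_q$. The word $\omega(y)=V\omega(\varphi)$ starts with $VA$, so $x,y\in I(VA)$ and $f\equiv h\pmod{q^{p+n}}$ by Lemma~\ref{lem:cyl}(i) and Proposition~\ref{prop:equiv}(ii). Put $g=G(f)$, which is holomorphic near $|q|\le\sigma$. In $\mathbb Z[[q]]$,
\[
g=G(f)-G(h)=(f-h)\bigl(\lambda(f+h)+\mu\bigr),
\]
so $g$ vanishes at $0$ to order at least $p+n$. Only the formal series $h$ is used; its convergence plays no role.

\emph{The defect is small on $\Gamma$.} On $|q|\le\sigma$, Lemma~\ref{lem:G}(iii) and $C\ge1$ give $|g|\le5\cdot4^p(C+1)^2\le20C^24^p$. The maximum principle for $g/q^{p+n}$ gives $|g(q)|\le20C^24^p(|q|/\sigma)^{p+n}$ there. On $\Gamma$, therefore,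
\[
|4\lambda g|\le400\,C^2\,16^p\,\kappa^{p+n},\qquad|q^{2p}\Delta|\ge m\,(\rho/2)^{2p}.
\]
Put $M=\max(1,400C^2/m)\cdot64/\rho^2$, which does not depend on the prefix. Since $\kappa<1$ and $p\ge1$,
\[
\frac{|4\lambda g|}{|q^{2p}\Delta|}\le\frac{400C^2}{m}\Bigl(\frac{64}{\rho^2}\Bigr)^p\kappa^n\le\bigl(M\kappa^{n/p}\bigr)^p\qquad\text{on }\Gamma .
\]
Choose the prefix with $n/p$ so large that $M\kappa^{n/p}<1$.

\emph{Parity.} By \eqref{eq:square}, $(2\lambda f+\mu)^2=q^{2p}\Delta+4\lambda g$. Inside $\Gamma$ the function $q^{2p}\Delta$ has exactly one zero, counted with multiplicity, and by Rouch\'e's theorem so does the right side. The left side is the square of a holomorphic function and has an even number of zeros. This contradiction shows $R(x)\le\rho$.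
\end{proof}

\begin{remark}
The growth condition in the definition of $\mathcal E$ is used only to make $M\kappa^{n/p}<1$. Each letter of the prefix costs a factor $64/\rho^2$ and each letter of the alternating run gains a factor $\kappa$. Since $\kappa>\rho/R(x)$ is close to $1$ when $R(x)$ is close to $\rho$, no fixed ratio $n/p$ suffices for this argument. Some condition on the runs is necessary, by Theorem~\ref{thm:fine}(c).
\end{remark}

\section{The counterexample and the size of $\mathcal E$}\label{sec:generic}

\begin{proof}[Proof of Theorem~\ref{thm:equal}(ii)]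
For $j\ge2$ let $V_j$ be the prefix of $\omega(x_0)$ coming from $a_1,\dots,a_{j!}$. Exactly $j-1$ of these equal $2$, so $|V_j|=j!+j-1\le2\,j!$. The next $(j+1)!-j!-1=j\cdot j!-1$ partial quotients equal $1$ and contribute an alternating word $A_j$ of that length. Thus $|A_j|/|V_j|\ge(j-1)/2\to\infty$, and $x_0\in\mathcal E$. Infinitely many $a_i$ equal $2$, so $x_0$ and $\varphi=[1;1,1,\dots]$ have no common tail, and by Serret's theorem they are not equivalent.
\end{proof}

By part (i), $R(x_0)=R(\varphi)$, so $x_0$ contradicts the equality clause of the conjecture.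

\begin{proof}[Proof of Theorem~\ref{thm:equal}(iii)]
For $j\ge1$ let $O_j$ be the union of the intervals $I(VA)$ over all nonempty words $V$ and all alternating words $A$ with $|A|\ge j|V|$. It is open. It is dense in $(0,\infty)$: a nonempty open interval $J$ contains an irrational $x$, hence contains $I(V)$ for some nonempty prefix $V$ of $\omega(x)$ by Lemma~\ref{lem:cyl}(ii), and then $\emptyset\neq I(VA)\subset J\cap O_j$ for any alternating $A$ of length $j|V|$. By Lemma~\ref{lem:cyl}(i), an irrational $x$ lies in $O_j$ exactly when $\omega(x)$ has a prefix $VA$ of this kind. So $\mathcal E$ is the set of irrational points of $\bigcap_jO_j$, a $G_\delta$ in the positive irrationals.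

Baire's theorem says that a countable intersection of dense open subsets of $(0,\infty)$ is dense. The complement of a point is dense and open, so for every countable set $S$ the set $\mathcal E\setminus S$, obtained from $\bigcap_jO_j$ by removing the rationals and the points of $S$, is such an intersection and is dense. Taking $S=\emptyset$ shows that $\mathcal E$ is dense. The equivalence class of $\varphi$ is countable. If the elements of $\mathcal E$ outside it were countable too, then $S=\mathcal E$ would be countable and the empty set would be dense.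
\end{proof}

Taking for $S$ the class of $\varphi$, we see that the counterexamples to the conjecture form a comeager set.

\section{Crossing the circle $|q|=\rho$}\label{sec:circle}

It remains to prove parts (a) and (c) of Theorem~\ref{thm:fine}. On the circle $|q|=\rho$ the letters still preserve $D$, but their images touch $\partial D$, so invariance may fail for nearby $q$ outside the circle. Strict inclusions, on the other hand, are stable.

\begin{lemma}\label{lem:persist}
Let $B$ be a closed disk, $q_0\ne0$, and $\mathcal W$ a finite set of words with $W_{q_0}(B)\subset\operatorname{int}B$ for all $W\in\mathcal W$. Then there is an open disk $U$ centered at $q_0$, with $0\notin U$, such that $W_q(B)\subset B$ for all $W\in\mathcal W$ and $q\in U$.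
\end{lemma}

\begin{proof}
For $q\ne0$ the matrix $W_q$ is invertible and depends continuously on $q$, so $(q,z)\mapsto W_q(z)$ is continuous from $(\mathbb C\setminus\{0\})\times\widehat{\mathbb C}$ to the Riemann sphere $\widehat{\mathbb C}$. The preimage of $\operatorname{int}B$ is open and contains $\{q_0\}\times B$. Since $B$ is compact, it contains $U\times B$ for a disk $U$ centered at $q_0$. Take the smallest of the finitely many disks.
\end{proof}

So we look for short words that map $D$ strictly inside itself, and for this we locate the points of contact.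

\begin{lemma}\label{lem:contact}
Let $q_0=\rho u$ with $|u|=1$. If $u\ne1$, then $TT$ and $LL$ map $D$ into $\operatorname{int}D$ at $q=q_0$. If $u\ne-1$, then $TL$ and $LT$ map $D$ into $\operatorname{int}D$ at $q=q_0$.
\end{lemma}

\begin{proof}
Let $z\in D$ and $w=q_0z$. Equality in the first bound of \eqref{eq:disk} holds only for $w=1/\varphi$, that is $z=\varphi\bar u$, and then $T_{q_0}(z)=\varphi$. Equality in the second holds only for $w=-1/\varphi$, that is $z=-\varphi\bar u$, and then $L_{q_0}(z)=-\varphi$. Attach the sign $\epsilon_T=1$ to $T$ and $\epsilon_L=-1$ to $L$. If $X,Y$ are letters and $X_{q_0}Y_{q_0}(z)\in\partial D$, then the point $Y_{q_0}(z)\in D$ equals $\epsilon_X\varphi\bar u$. This point lies on $\partial D$, so it also equals $\epsilon_Y\varphi$. Hence $u=\epsilon_X\epsilon_Y$, which is $1$ for $TT,LL$ and $-1$ for $TL,LT$.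
\end{proof}

We shall use the following fact. A M\"obius map with real coefficients whose pole lies outside the closed disk with real diameter $[s,t]$ maps this disk onto the closed disk whose diameter joins the images of $s$ and $t$. Indeed the image is a closed disk, it is symmetric under conjugation, and the real points of its boundary are the images of the real points $s,t$ of the original boundary. Applied to $w\mapsto1+w$ and $w\mapsto w/(1+w)$ on $q_0D=\{|w|\le1/\varphi\}$, this shows that $T_{q_0}(D)$ and $L_{q_0}(D)$ are the disks with diameters $[\rho,\varphi]$ and $[-\varphi,\rho]$, whatever $u$ is; see Figure~\ref{fig:disks}.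

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw[fill=gray!15] (1,0) circle (0.618);
\draw[fill=gray!15] (-0.618,0) circle (1);
\draw[thick] (0,0) circle (1.618);
\draw[gray] (-2,0)--(2,0);
\fill (1.618,0) circle (0.035) node[above right] {$\varphi$};
\fill (-1.618,0) circle (0.035) node[above left] {$-\varphi$};
\fill (-60:1.618) circle (0.035) node[below right] {$\varphi\bar u$};
\fill (120:1.618) circle (0.035) node[above left] {$-\varphi\bar u$};
\node at (1,0.25) {$T_q(D)$};
\node at (-0.62,0.35) {$L_q(D)$};
\node at (1.4,1.3) {$D$};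
\end{tikzpicture}
\caption{The disk $D=\{|z|\le\varphi\}$ and its images under $T_q(z)=1+qz$ and $L_q(z)=qz/(1+qz)$ for $q=\rho u$, $|u|=1$. The images touch $\partial D$ only at $\varphi=T_q(\varphi\bar u)$ and $-\varphi=L_q(-\varphi\bar u)$. A product of two letters reaches $\partial D$ only if $\{\pm\varphi\bar u\}=\{\pm\varphi\}$, that is, $u=\pm1$.}
\label{fig:disks}
\end{figure}

The two exceptional points are of different nature. At $q=\rho$, the contact point $\varphi$ is a fixed point of $T_\rho$ with derivative $\rho<1$, and $-\varphi$ is a fixed point of $L_\rho$ with derivative $\rho/(1-1/\varphi)^2=1/\rho>1$. The contact is an accident of the choice of $D$: a disk that contains the attracting point $\varphi$ in its interior and stays away from the repelling point $-\varphi$ will do better. At $q=-\rho$, the letters exchange the contact points, $L_{-\rho}(\varphi)=-\varphi$ and $T_{-\rho}(-\varphi)=\varphi$. Thus $\varphi$ is fixed by $TL$, and it is a double root of the fixed point equation $qz^2-\beta z-1=0$ because $\Delta(-\rho)=0$. This is the branch point of $[\varphi]_q$, and only words that break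 the alternation escape it.

\begin{proof}[Proof of Theorem~\ref{thm:fine}(a)]
For each $q_0=\rho u$ with $|u|=1$, $u\ne-1$, we find an open disk $U_{q_0}$ centered at $q_0$, not containing $0$, such that $|V_q(1)|\le2$ for all words $V$ and all $q\in U_{q_0}$.

\emph{Case $u\ne\pm1$.} By Lemmas~\ref{lem:contact} and~\ref{lem:persist}, all four two-letter words map $D$ into $D$ for $q$ in a disk centered at $q_0$. By Lemma~\ref{lem:disk}, $T_{q_0}(1)$ and $L_{q_0}(1)$ lie in $\operatorname{int}D$, so after shrinking the disk to $U_{q_0}$ we have $T_q(1),L_q(1)\in D$ for $q\in U_{q_0}$. Write $V=W_1\cdots W_kV'$ with $|W_i|=2$ and $|V'|\le1$. Then $V'_q(1)\in D$, hence $V_q(1)\in D$ and $|V_q(1)|\le\varphi<2$.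

\emph{Case $u=1$.} Let $B$ be the closed disk with diameter $[-\frac12,2]$; it contains $1$ and lies in $|z|\le2$. The pole $-1/\rho$ of $L_\rho$ is outside $B$. So $T_\rho(B)$ and $L_\rho(B)$ are the disks with diameters
\[
\Bigl[1-\frac\rho2,\ 1+2\rho\Bigr]\qquad\text{and}\qquad\Bigl[\frac{-\rho}{2-\rho},\ \frac{2\rho}{1+2\rho}\Bigr].
\]
Since $0<\rho<\frac12$, we have $1+2\rho<2$ and $\frac{\rho}{2-\rho}<\frac13$, so both segments lie in $(-\frac12,2)$ and both disks lie in $\operatorname{int}B$. Lemma~\ref{lem:persist} gives $U_\rho$ on which $T_q$ and $L_q$ preserve $B$, and then $V_q(1)\in B$ for all $V$.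

Let $\Omega$ be the union of $\{|q|<\rho\}$ and all the disks $U_{q_0}$. It is open, it contains $\{|q|\le\rho\}\setminus\{-\rho\}$, and it is connected because each $U_{q_0}$ meets $\{|q|<\rho\}$. By Lemma~\ref{lem:pole} and Theorem~\ref{thm:lower}, for rational $x>0$ the function $[x]_q$ is holomorphic on $\Omega$ with modulus at most $2$. For irrational $x$ take rationals $x_n\to x$. Vitali's theorem states that a uniformly bounded sequence of holomorphic functions on a connected open set, converging on a nonempty open subset, converges locally uniformly on the whole set. By Lemma~\ref{lem:limit}, $[x_n]_q\to[x]_q$ on $|q|<\rho$, so the limit on $\Omega$ is a holomorphic extension of $[x]_q$ with modulus at most $2$.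

In particular every point of the circle $|q|=\rho$ other than $-\rho$ is regular. A power series has at least one singular point on its circle of convergence, so $R(x)=\rho$ forces $-\rho$ to be singular. Conversely, if $R(x)\neq\rho$, then $R(x)>\rho$ and $-\rho$ is regular.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fine}(c)]
By (a) only the point $-\rho$ remains, and there $TT$ and $LL$ map $D$ strictly inside itself. The hypothesis will guarantee that these factors occur with bounded gaps.

Let $x$ be irrational with all runs of $1$'s of length at most $N$, and call $T^{a_1},L^{a_2},T^{a_3},\dots$ the blocks of $\omega(x)$. An alternating factor of $\omega(x)$ contains at most one letter of each block. The blocks that it meets are consecutive, and all but the first and the last are contained in it, so they have exponent $1$. Hence its length is at most $N+2$, and every factor of length $\ell=N+3$ contains $TT$ or $LL$.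

Let $\mathcal W$ be the finite set of words of length $\ell$ that contain $TT$ or $LL$. Write $W\in\mathcal W$ as $W'XXW''$ with $X$ a letter. At $q=-\rho$, the word $W''$ maps $D$ into $D$, the word $XX$ maps $D$ into $\operatorname{int}D$ by Lemma~\ref{lem:contact}, and $W'$ preserves $\operatorname{int}D$ by Lemma~\ref{lem:disk}. Lemma~\ref{lem:persist} gives an open disk $U$ centered at $-\rho$, depending only on $N$ and not containing $0$, such that $W_q(D)\subset D$ for $W\in\mathcal W$ and $q\in U$. The open set $\Omega\cup U$ contains the compact disk $|q|\le\rho$, so it contains $|q|<\rho+\varepsilon_N$ for some $\varepsilon_N>0$ depending only on $N$.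

For $j\ge1$ let $V$ be the prefix of $\omega(x)$ of length $j\ell$ and $x_j=V(1)$. The word $V$ is a product of $j$ elements of $\mathcal W$, so $V_q(1)\in D$ for $q\in U$. By Lemma~\ref{lem:pole} and part (a), $[x_j]_q$ is holomorphic with modulus at most $2$ on $\Omega\cup U$, hence on $|q|<\rho+\varepsilon_N$. Since $x_j\to x$ by Lemma~\ref{lem:cyl}(ii), Lemma~\ref{lem:limit} gives $R(x)\ge\rho+\varepsilon_N$.
\end{proof}

\begin{remark}
The conjecture does hold for every $x>0$ whose continued fraction is finite or eventually periodic. If it is finite, then $R(x)>\rho$ by (b). If it is eventually periodic, either the runs of $1$'s are bounded and $R(x)>\rho$ by (c), or the partial quotients are eventually $1$ and $x=V(\varphi)$ for a word $V$, whose matrix at $q=1$ has determinant $1$.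
\end{remark}

\begin{thebibliography}{9}

\bibitem{HW}
Hardy and Wright, \emph{An Introduction to the Theory of Numbers}.

\bibitem{MGO}
Sophie Morier-Genoud and Valentin Ovsienko, \emph{$q$-deformed rationals and irrationals}, arXiv:2503.23834 (2025).

\end{thebibliography}
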